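# Non-nilpotent sets and maximal tori in finite groups of Lie type

## 1. Non-$c$-nilpotent sets and covers by abelian subgroups

**Definition ($c$-nilpotent).** Let $c\in\mathbb Z^+\cup\{\infty\}$. For $c\in\mathbb Z^+$ a group is $c$-nilpotent if it is nilpotent of class at most $c$; it is $\infty$-nilpotent if it is nilpotent.

For example, $1$-nilpotent means abelian, the quaternion group $Q_8$ is $2$-nilpotent but not $1$-nilpotent, and $S_3$ is not even $\infty$-nilpotent.

**Definition (non-$c$-nilpotent set, $\omega_c$).** A subset $X$ of a group $H$ is non-$c$-nilpotent if for any two distinct $x,y\in X$ the subgroup $\langle x,y\rangle$ is not $c$-nilpotent. The maximum order of such a subset is $\omega_c(H)$.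

A one-element set qualifies vacuously, so $\omega_c(H)\ge1$. A non-nilpotent group is not $c$-nilpotent for any $c$, so
$$\omega_1(H)\ge\omega_2(H)\ge\cdots\ge\omega_\infty(H).$$
In $Q_8$ the set $\{i,j,k\}$ shows $\omega_1\ge3$, and $\omega_2=1$ because $Q_8$ itself has class $2$.

**Definition ($\sigma_1$).** For a finite group $H$, $\sigma_1(H)$ is the least number of abelian subgroups whose union is $H$.

Two distinct elements of a non-$1$-nilpotent set never lie in a common abelian subgroup, so $\omega_1(H)\le\sigma_1(H)$. In $Q_8$ the three subgroups of order $4$ cover, so $\omega_1(Q_8)=\sigma_1(Q_8)=3$. In $S_3$ the three transpositions and one $3$-cycle pairwise generate $S_3$, and four cyclic groups cover, so $\omega_c(S_3)=\sigma_1(S_3)=4$ for every $c$.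

## 2. Simple algebraic groups, Frobenius endomorphisms, and $N(G^F)$

Throughout, $p$ is a prime.

**Definition (simple group).** A simple linear algebraic group is a connected, non-commutative linear algebraic group $G$ over $\overline{\mathbb F}_p$ with no nontrivial proper closed connected normal subgroup.

$SL_n$ ($n\ge2$) is an example: its center is finite, hence is allowed. So is $PGL_n$.

**Definition (Frobenius endomorphism, level).** An endomorphism $F$ of $G$ is a Frobenius endomorphism if some power $F^{b}$, $b\ge1$, is the standard Frobenius map of an $\mathbb F_{p^a}$-rational structure on $G$, $a\ge1$. Its level is the real number $q=p^{a/b}$. The finite group of fixed points is $G^F$.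

On $SL_n$, raising matrix entries to the $q$-th power ($q$ a power of $p$) gives level $q$ and $G^F=SL_n(q)$. Composing this with inverse transpose gives an $F$ whose square is the $q^2$-power map. So $F$ again has level $q$, and $G^F=SU_n(q)$. The level need not be an integer: it is an odd power of $\sqrt2$ or $\sqrt3$ for the Suzuki and Ree groups.

**Definition ($N(G^F)$).** $N(G^F)$ is the number of $F$-stable maximal tori of $G$.

By a result of Steinberg, $N(G^F)=q^{|\Phi|}$, where $\Phi$ is a root system of $G$. For $SL_2$ with the $q$-power map this can be seen directly. A maximal torus is an unordered pair of distinct points of the projective line over $\overline{\mathbb F}_p$. The $F$-stable pairs are the $q(q+1)/2$ pairs of $\mathbb F_q$-points and the $(q^2-q)/2$ pairs of conjugate $\mathbb F_{q^2}$-points. Together there are $q^2$ of them, and $|\Phi|=2$.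

## 3. Comparing $\omega_c(G^F)$ with $N(G^F)$ by absolute constants

The following is stated by Azizollah Azad, John R. Britnell and Nick Gill in "Nilpotent covers and non-nilpotent subsets of finite groups of Lie type", arXiv:1305.3748 (2013).

**Known result.** For every $r>0$ there exist constants $D_r,E_r>0$ such that for any simple linear algebraic group $G$ of rank $r$ and any Frobenius endomorphism $F$ of $G$,
$$D_rN(G^F)\le\omega_\infty(G^F)\le E_rN(G^F).$$

Can the constants be chosen independently of the rank, and can $\omega_\infty$ on the right be replaced by the largest of the numbers, $\omega_1$?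

**Conjecture.** There exist absolute constants $D,E>0$ such that, for any simple linear algebraic group $G$ and any Frobenius endomorphism $F$ of $G$,
$$DN(G^F)\le\omega_\infty(G^F)\le\cdots\le\omega_1(G^F)\le EN(G^F).$$

(The last $\omega_1$ is printed there as $\omega_1(G)$; the chain makes clear that $\omega_1(G^F)$ is meant.) The conjecture is true, in the following form.

**Theorem 1.** Let $G,F,q$ be as above, $r=\operatorname{rank}G$ and $N=N(G^F)=q^{|\Phi|}$.

1. There are absolute constants $D,E>0$ with $DN\le\omega_\infty(G^F)\le\cdots\le\omega_1(G^F)\le\sigma_1(G^F)\le EN$.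
2. There is a bounded function $\delta$ on $(1,\infty)$, independent of $G,F$, with $\delta(q)\to0$ as $q\to\infty$, such that $\sigma_1(G^F)\le(1+\delta(q))N$.
3. For each $r$ there is $q_0(r)$ such that $\omega_\infty(G^F)\ge N$ whenever $\operatorname{rank}G=r$ and $q\ge q_0(r)$. Hence for fixed rank $\omega_c(G^F)/N\to1$ as $q\to\infty$, uniformly in $c$.

Neither constant in part 1 can be $1$; the next section shows this. The upper bound in part 1 follows from part 2. The lower bound in part 1 uses the Known result, but only for bounded rank.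

## 4. $SL_2(q)$ by hand

Let $G=SL_2$ with the $q$-power map, so $N=q^2$, and let $Z=\{\pm1\}$ be the center. A noncentral element of $SL_2(q)$ is of one of two kinds.

* It may be semisimple with two distinct eigenvalues. Then it lies in a unique maximal torus $T$, which is therefore $F$-stable, and its centralizer is $T^F$.
* It may be $\pm u$ with $u\ne1$ unipotent. Then its centralizer is $ZU$, where $U$ is the unique Sylow $p$-subgroup containing $u$. There are $q+1$ of these.

So the noncentral elements are partitioned by $q^2$ groups $T^F$ and $q+1$ groups $ZU$. All of them are abelian, and each is the centralizer of each of its noncentral elements. If $q\ge4$, each of these groups does contain a noncentral element, since $|T^F|\ge q-1>\gcd(2,q-1)=|Z|$. Choosing one noncentral element from each gives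
$$\omega_1(SL_2(q))=\sigma_1(SL_2(q))=q^2+q+1\qquad(q\ge4).$$
The tori give the main term $N$. The remaining $q+1$ groups come from covering the unipotent elements, and they are smaller by a factor of about $q$.

For $q=4$ this reads $\omega_1(SL_2(4))=\omega_1(A_5)=5+10+6=21>16=N$ (Klein four-groups, $C_3$'s, $C_5$'s). So $E=1$ is impossible.

For $q=3$, $N=9$. The nilpotent groups $Q_8$ and the four $C_6$'s cover $SL_2(3)$, so $\omega_\infty(SL_2(3))\le5$. Take one element of order $4$ and one element of order $3$ from each of the four Sylow $3$-subgroups. Any two of these generate $A_4$ modulo the center, and $A_4$ is not nilpotent. So $\omega_\infty(SL_2(3))=5<9=N$, and $D=1$ is impossible. The six split tori have $T^F=\{\pm1\}$ here, so $T^F$ does not even determine $T$.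

## 5. Standard facts on Frobenius endomorphisms, tori and types

"Unipotent" and "semisimple" refer to the ambient algebraic group. All algebraic groups below carry an endomorphism $F$ some power of which is a standard Frobenius map; it has a level $Q$. An $F$-stable closed subgroup of $G$ has the same level as $G$, and $F^d$ has level $Q^d$. If $T$ is an $F$-stable maximal torus, some power of $F$ acts on it as $t\mapsto t^{p^s}$ for some $s$. Hence $F^*$ acts on $X(T)\otimes\mathbb R$ as $Q\varphi$ with $\varphi$ of finite order.

**(S)** (Steinberg; Carter, *Finite Groups of Lie Type*, 3.4.1, 6.6.1.) If $C$ is connected reductive with root system $\Phi_C$ and $F$ has level $Q$, then $C^F$ has exactly $Q^{|\Phi_C|}$ unipotent elements, and $C$ has exactly $Q^{|\Phi_C|}$ $F$-stable maximal tori.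

**(J)** If $g=su\in G^F$ is a Jordan decomposition, then $s,u\in G^F$ and $s,u\in C_G(s)^\circ$. The first claim is uniqueness of the decomposition. For the second, $g$ lies in a Borel subgroup $B$, and $C_B(s)$ is connected (Borel, *Linear Algebraic Groups*, 10.6) and contains $s$ and $u$.

**(T)** Fix an $F$-stable maximal torus $T_0$ with Weyl group $W$, and let $F^*=q\varphi$ on $X(T_0)\otimes\mathbb R$. If $T=gT_0g^{-1}$ is $F$-stable, then $n=g^{-1}F(g)\in N_G(T_0)$. Conjugation by $g^{-1}$ turns $(G,T,F)$ into $(G,T_0,F_n)$ with $F_n=\mathrm{Ad}(n)F$, and $F_n^*=q\gamma$ with $\gamma\in\Gamma:=W\varphi=\varphi W$. We call $\gamma$ a type of $T$ and write $T_\gamma$ for such a torus. Every $\gamma$ occurs, by Lang's theorem (in Steinberg's form). For every $G^F$-invariant function $f$ on $F$-stable maximal tori,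
$$\sum_Tf(T)=\frac{|G^F|}{|W|}\sum_{\gamma\in\Gamma}\frac{f(T_\gamma)}{|T_\gamma^F|},\qquad|T_\gamma^F|=|\det(q\gamma-1)|=|\det(q-\gamma)|.$$
To see the sum formula, note that each $T$ equals $gT_0g^{-1}$ for exactly $|W|$ cosets $gT_0$, and count cosets. Fix $\gamma$, belonging to the coset $nT_0$. By Lang's theorem in $(T_0,F_n)$, every coset $gT_0$ with $g^{-1}F(g)\in nT_0$ contains a $g$ with $g^{-1}F(g)=n$. If $g_0$ is one solution of this equation, all solutions form $G^Fg_0$. So $G^F$ permutes these cosets transitively with stabilizer $(g_0T_0g_0^{-1})^F$, and there are $|G^F|/|T_\gamma^F|$ of them, on which $f$ is constant. The formula $|T^F|=|\det(F^*-1)|$ is standard. The last equality holds because $\gamma$ lies in the finite group $\langle W,\varphi\rangle$, so it is orthogonal for a suitable inner product. Then $|\det(q\gamma-1)|=|\det(q-\gamma^{-1})|=|\det(q-\gamma^{\mathsf T})|$.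

**(C)** Let $r\ge9$. Then $G$ has type $A_r,B_r,C_r$ or $D_r$, the level $q$ is a power of $p$, and $\varphi\in\mathrm{Aut}(\Phi)$. Indeed $F$ permutes the root subgroups for $T_0$, so $F^*\alpha=q_\alpha\rho(\alpha)$ with $q_\alpha$ a power of $p$ and $\rho$ a permutation of $\Phi$. Now $\varphi$ normalizes $W$, which acts irreducibly. So $\varphi$ multiplies the $W$-invariant form by a positive scalar, and this scalar is $1$ because $\varphi$ has finite order. Also $\varphi$ permutes the lines spanned by roots, mapping $W$-orbits of lines to $W$-orbits. In types $B_r,C_r$ there are different numbers of long and short roots, so $\varphi$ preserves root lengths; in types $A_r,D_r$ there is one length. Hence $\varphi\alpha=\rho(\alpha)$ and $q_\alpha=q$. In standard coordinates: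

* type $A_{n-1}$: $\Gamma=\varepsilon S_n$ with $\varepsilon=\pm1$;
* types $B_n,C_n$: $\Gamma=W(B_n)$, the signed permutations;
* type $D_n$: $\Gamma$ is a coset of $W(D_n)$ in $W(B_n)$.

Further, if $Y$ is simply connected and $F$ acts as $Q\psi$, then $Y^F$ together with its set of unipotent elements is determined up to isomorphism by the root datum, $Q$ and the coset $W\psi$. By the isogeny theorem two such $F$ differ by some $\mathrm{Ad}(n)$. If $n=g^{-1}F(g)$ (Lang), then $\mathrm{Ad}(n)F=\mathrm{Ad}(g)^{-1}F\,\mathrm{Ad}(g)$.

**(O)** There is an absolute $\kappa\ge1$ with $\kappa^{-1}Q^{\dim}\le|H|\le\kappa Q^{\dim}$ for $H=GL_m(Q)$, $GL_m(Q^2)$ (dimension $2m^2$), $GU_m(Q)$, $Sp_{2m}(Q)$, $SO_{2m+1}(Q)$, $SO_{2m}^\pm(Q)$ (groups on the zero space being trivial), and for $H=G^F$ with $G$ as in (C), $Q=q$. The order is $Q^{\dim}$ times a product of factors $1\pm Q^{-d}$ in which each $d$ occurs at most twice, and $Q\ge2$. Put $\kappa_0=\prod_{i\ge1}(1-2^{-i})^{-1}<4$.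

## 6. Covering $G^F$ through connected centralizers

**Definition ($a(C)$, $\theta(C)$).** For $C$ connected reductive with $F$ of level $Q$, let $a(C)=a(C,F)$ be the least number of abelian subgroups of $C^F$, each consisting of unipotent elements, that cover all unipotent elements of $C^F$. Put $\theta(C)=a(C)/Q^{|\Phi_C|}$.

Using the cyclic groups $\langle u\rangle$ and (S), $\theta(C)\le1$. A torus has $\theta=1$. For $C=SL_2$ with the $Q$-power map, the $Q+1$ Sylow $p$-subgroups are abelian, and nontrivial elements of different ones do not commute. So $a(C)=Q+1$ and $\theta(C)=(Q+1)/Q^2$.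

Let $\mathcal C=\{C_G(s)^\circ:s\in G^F\text{ semisimple}\}$, a finite set of $F$-stable connected reductive groups.

**Lemma 1.** We have
$$\sigma_1(G^F)\le\sum_{C\in\mathcal C}a(C)=\sum_T\ \sum_{C\in\mathcal C,\,C\supseteq T}\theta(C)\le N+\Sigma',\qquad\Sigma':=\sum_T\ \sum_{C\in\mathcal C,\,C\supsetneq T}\theta(C),$$
where $T$ runs over the $F$-stable maximal tori of $G$.

*Proof.* For $C\in\mathcal C$ and each group $B$ in an optimal cover of the unipotent elements of $C^F$, the group $Z(C)^FB$ is abelian. Let $g=su\in G^F$ and $C=C_G(s)^\circ$. By (J), $s$ and $u$ lie in $C^F$. As $C$ centralizes $s$, $s\in Z(C)^F$. So $g$ lies in one of these groups, which gives the first inequality. By (S), $a(C)=\theta(C)q^{|\Phi_C|}$ is $\theta(C)$ times the number of $F$-stable maximal tori of $C$. These are the $F$-stable maximal tori of $G$ contained in $C$, because $C$ contains a maximal torus of $G$. This gives the equality. For each $T$ the term $C=T$ occurs at most once and contributes at most $1$. $\square$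

So we must bound $\Sigma'$ by a constant times $N$.

**The bound $\theta\le1$ is not enough.** Insert $\theta\le1$ into Lemma 1 for $G=PGL_n$ with the $q$-power map, $n$ fixed and $q$ large. Take $T$ of type $w\in S_n$. A connected reductive $C\supseteq T$ given by a $w$-stable set partition of $\{1,\dots,n\}$ (its roots are the $e_i-e_j$ with $i,j$ in one block) belongs to $\mathcal C$. To see this, take for each $w$-orbit of $d$ blocks an element of $\mathbb F_{q^d}^*$ of degree $d$ over $\mathbb F_q$, and let the coordinates on the blocks be its conjugates. Use nonconjugate elements for different orbits, which is possible for large $q$. The resulting $s$ has equal coordinates exactly on blocks. Now $|G^F|/|T_w^F|=(1+o(1))N$ as $q\to\infty$, so by (T) the bound obtained is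
$$\bigl(1+o(1)\bigr)N\cdot\frac1{n!}\sum_{w\in S_n}\#\{w\text{-stable set partitions}\}=(1+o(1))\,p(n)\,N.$$
By Burnside's lemma the average is the number of $S_n$-orbits on set partitions, which is the number $p(n)$ of partitions of $n$. This is unbounded. So we need a saving in $\theta(C)$ when $C\ne T$, strong enough that the sum over all stable partitions converges uniformly in $n$, even for $q=2$.

## 7. Isogenies, products, and the saving $|W_C|/Q$

The first lemma lets us compute $\theta$ one factor at a time and choose the isogeny type.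

**Lemma 2.** (i) Let $f:C\to C'$ be a surjective homomorphism of connected reductive groups commuting with the Frobenius maps (equal levels), whose kernel on points is central and consists of semisimple elements. Then $a(C)=a(C')$.

(ii) $a(C)=a([C,C])=a([C,C]_{sc})$. If $[C,C]_{sc}$ is a direct product of semisimple subgroups permuted by $F$, with orbit representatives $Y_i$ and orbit lengths $d_i$, then $\theta(C)\le\prod_i\theta(Y_i,F^{d_i})$, where $F^{d_i}$ has level $Q^{d_i}$.

*Proof.* (i) If $u'=f(su)$ is unipotent, with $su$ a Jordan decomposition, then $f(s)=1$ and $u'=f(u)$. If $f(u)=f(v)$ with $u,v$ unipotent, then $v=zu$ with $z$ central semisimple, so $z=1$ by uniqueness of the Jordan decomposition of $v$. So $f$ is a bijection from the unipotents of $C$ to those of $C'$. If $u'=f(u)$ is $F$-fixed, then $f(F(u))=u'$, so $F(u)=u$ by injectivity. Hence $f$ restricts to a bijection on $F$-fixed unipotents. If $f(u),f(v)$ commute, then $uvu^{-1}=zv$ with $z$ central semisimple. The left side is unipotent, so $z=1$. Products of commuting unipotents are unipotent,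 so the set of unipotents over an abelian group of unipotents of $C'^F$ is again such a group. Thus abelian subgroups consisting of unipotents correspond under $f$, and so do covers.

(ii) $C/[C,C]$ is a torus, so all unipotents of $C$ lie in $[C,C]$. $F$ lifts to the simply connected cover (Steinberg). The kernel of $[C,C]_{sc}\to[C,C]$ is central and lies in a maximal torus, so (i) applies. For an orbit of length $d$, projection to the first factor gives $(Y_1\times\cdots\times Y_d)^F\cong Y_1^{F^d}$. Products of abelian covers by unipotents are again such covers, so $a(C)\le\prod_ia(Y_i,F^{d_i})$. Finally $|\Phi_C|=\sum_id_i|\Phi_{Y_i}|$, so dividing by $Q^{|\Phi_C|}=\prod_i(Q^{d_i})^{|\Phi_{Y_i}|}$ gives the claim. $\square$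

The second lemma is the saving that suffices for bounded rank.

**Lemma 3.** If $C$ is not a torus, with Weyl group $W_C$ and level $Q$, then $\theta(C)\le|W_C|/Q$.

*Proof.* Let $B=TU$ be an $F$-stable Borel subgroup with $T$ $F$-stable. $U^F$ is a Sylow $p$-subgroup of $C^F$ of order $Q^{|\Phi_C|/2}$, with at most $[C^F:B^F]$ conjugates, and these cover the unipotents of $C^F$. By the Bruhat decomposition $[C^F:B^F]\le|W_C||U^F|$.

*Claim: $|Z(U)^F|\ge Q$.* Let $\alpha$ be the highest root of an irreducible component of $\Phi_C$. By the commutator relations $U_\alpha\le Z(U)$. $F$ permutes the root subgroups in $U$ and stabilizes $Z(U)$. So the root subgroups in the $F$-orbit $U_\alpha,F(U_\alpha),\dots,F^{m-1}(U_\alpha)$ lie in $Z(U)$ and generate their direct product $A$. An $F$-fixed element of $A$ is determined by its component in $U_\alpha$, which can be any element fixed by $F^m$. So $A^F\cong U_\alpha^{F^m}$. On $U_\alpha\cong\mathbb G_a$ the map $F^m$ is given by a polynomial $h$ with $h(\alpha(s)x)=\alpha(F^m(s))h(x)$ for $s\in T$. So it is a monomial $x\mapsto bx^t$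 with $b\ne0$ and $(F^*)^m\alpha=t\alpha$. Since $F^*=Q\varphi$ with $\varphi$ of finite order and $t>0$, we get $t=Q^m$. As $h$ is additive and bijective, $t$ is a power of $p$, and $t>1$. So $bx^t-x$ has nonzero constant derivative and therefore $t$ distinct roots. Hence $|A^F|=Q^m\ge Q$.

In each conjugate of $U^F$, use for each coset $uZ(U)^F$ the abelian group $\langle u\rangle Z(U)^F$ (and its conjugates). Thus $a(C)\le|W_C||U^F|\cdot|U^F|/|Z(U)^F|\le|W_C|Q^{|\Phi_C|}/Q$. $\square$

For bounded rank and large $q$ this is all one needs. For $q=2$ and a factor of type $A_{k-1}$ the bound is $k!/2\ge1$, no better than the trivial one. So a second saving is needed, one that grows with the rank for fixed $Q$.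

## 8. The local algebras $\mathbb F[u]$ and unipotent elements of classical groups

The group $\langle u\rangle$ is a wasteful abelian group containing $u$: all units of the algebra generated by $u$ commute. Let $z=u-1$ have nilpotency index $\nu$. If $\nu$ is large, $\mathbb F[z]$ contains many unipotent elements, and they can share one abelian group. If $\nu$ is small, then $\ker z$ has dimension at least $n/\nu$, which is large, and there are few such $u$. Since $\nu\cdot(n/\nu)=n$, one of the two savings is always substantial, of size about $Q^{\text{const}\cdot\sqrt n}$.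

**Lemma 4.** There are absolute constants $c_0\ge1$ and $c_A$ such that for every power $Q>1$ of $p$:

(a) if $Y$ is of type $A_{k-1}$ ($k\ge2$), simply connected, with $F$ acting as $Q\psi$, $\psi\in\pm S_k$, then $\theta(Y)\le c_0\,k\,Q^{-\max(1,\,2\sqrt k-5)}$. Hence, writing $\theta_k(Q)$ for the maximum of $\theta(Y)$ over these $Y$, $\sum_{k\ge2}\theta_k(Q)\le c_A/Q$;

(b) if $Y$ is of type $B_a,C_a$ ($a\ge1$) or $D_a$ ($a\ge2$), simply connected, with $F$ acting as $Q\psi$, $\psi$ a signed permutation, then $\theta(Y)\le\vartheta_a:=\min\bigl(1,\,c_0(2a+1)2^{4-\sqrt{2a}}\bigr)$. Note $\sum_a\vartheta_a<\infty$.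

*Proof.*

**Step 1: pass to matrix groups.** By (C), $Y^F$ is $SL_k(Q)$, $SU_k(Q)$, $Spin_{2a+1}(Q)$, $Sp_{2a}(Q)$ or $Spin_{2a}^\pm(Q)$. Apply Lemma 2 to $SL_k=[GL_k,GL_k]$, to $Spin_m\to SO_m$, and for $p=2$ to the bijective homomorphisms $Spin_{2a+1}\to SO_{2a+1}\to Sp_{2a}$. So we may work with the unipotent elements of
$$H\in\{GL_k(Q),\ GU_k(Q),\ Sp_{2a}(Q),\ SO_{2a+1}(Q)\ (Q\text{ odd}),\ SO_{2a}^\pm(Q)\},$$
where for $Q$ even $SO_{2a}^\pm$ means the $F$-fixed points of the identity component of $O_{2a}$. Let $V$ be the natural module over $\mathbb F$ ($\mathbb F=\mathbb F_{Q^2}$ for $GU$, otherwise $\mathbb F_Q$), $n=\dim V$, and $\Phi_H$ the root system of the algebraic group. For $H\ne GL_k(Q)$ let $\beta$ be the nondegenerate form (the polar form of the quadratic form $\mathcal Q$ in the orthogonal case), and let $*$ be the adjoint involution of $\mathrm{End}(V)$.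

**Step 2: group unipotents by the algebra they generate.** For $u\in H$ unipotent let $z=u-1$, let $\nu=\nu(u)$ be the nilpotency index of $z$, and put $R_u=\mathbb F[z]\cong\mathbb F[t]/(t^\nu)$ and $\mathfrak m=zR_u$. Call $u\sim v$ if $R_u=R_v$. If $v\sim u$, then $v-1$ is a nilpotent element of $R_u$, so the class of $u$ lies in $(1+\mathfrak m)\cap H$, an abelian group of unipotent elements. If $\mu(u)$ is the size of the class of $u$, counting classes gives
$$a(H)\le\sum_u\mu(u)^{-1}.\tag{1}$$
For example, in $GL_2(Q)$ the $Q^2-1$ transvections fall into $Q+1$ classes of size $Q-1$. We also use: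
$$\text{if }\nu\ge2,\ v\in(1+\mathfrak m)\cap H\text{ and }v-1\notin\mathfrak m^2,\text{ then }v\sim u.\tag{2}$$
Indeed $v-1$ is $z$ times a unit of $R_u$, so it also has nilpotency index $\nu$. Thus $R_v\subseteq R_u$ have equal dimension $\nu$.

**Step 3: lower bounds for $\mu(u)$.**

*$GL_k$, $\nu\ge2$.* All of $1+\mathfrak m$ lies in $GL_k$, so by (2) $\mu(u)\ge(Q-1)Q^{\nu-2}\ge\frac12Q^{\nu-1}$.

For the groups with a form, $u^*=u^{-1}\in R_u$. So $R_u$ and $\mathfrak m$ are $*$-stable, and $z^*=u^{-1}-1=-z(1+z)^{-1}$. The map $h\mapsto h/h^*$ is a homomorphism on the abelian group $1+\mathfrak m$, and $w=h/h^*$ satisfies $ww^*=1$, so $w$ preserves $\beta$. This produces isometries inside $R_u$.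

*Unitary, $\nu\ge2$.* Let $P=\{h/h^*:h\in1+\mathfrak m\}\le GU(V)$ and $P_i=P\cap(1+\mathfrak m^i)$, so $P=P_1$ and $P_\nu=1$. For $h=1+bz^i$ with $1\le i\le\nu-1$ and $b\in\mathbb F_{Q^2}$,
$$h/h^*\equiv1+(b-(-1)^ib^Q)z^i\pmod{\mathfrak m^{i+1}}.$$
The additive map $b\mapsto b-(-1)^ib^Q$ on $\mathbb F_{Q^2}$ has kernel of size $Q$, hence image of size $Q$. So $|P_i/P_{i+1}|\ge Q$ for $1\le i\le\nu-1$, and $|P\setminus P_2|=(|P/P_2|-1)|P_2|\ge(Q-1)Q^{\nu-2}$. Every $w\in P\setminus P_2$ satisfies the hypotheses of (2). Hence $\mu(u)\ge\frac12Q^{\nu-1}$.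

*Symplectic and orthogonal, $\nu\ge2$.* Let $P=\{h/h^*:h\in1+\mathfrak m^2\}$, a subgroup of $1+\mathfrak m^2$. First, $P\subseteq H$:

* Elements of $P$ preserve $\beta$. This settles the symplectic case.
* In the orthogonal case write $h=\sum_ib_iu^i$, so $h^*=\sum_ib_iu^{-i}$. Then $\mathcal Q(hx)=\sum_ib_i^2\mathcal Q(x)+\sum_{i<j}b_ib_j\beta(u^ix,u^jx)$, and the same formula holds for $h^*$ with $\beta(u^{-i}x,u^{-j}x)$. Applying $u^{i+j}$, $\beta(u^{-i}x,u^{-j}x)=\beta(u^jx,u^ix)=\beta(u^ix,u^jx)$. So $\mathcal Q(hx)=\mathcal Q(h^*x)$ for all $x$, and replacing $x$ by $(h^*)^{-1}x$ gives $\mathcal Q(wx)=\mathcal Q(x)$ for $w=h(h^*)^{-1}$.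
* All of this holds over $\overline{\mathbb F}_p$, where $h\mapsto h/h^*$ is a morphism from an affine space to the orthogonal group sending $1$ to $1$. So its image lies in the identity component.

Next, the size of $P$. Put $P_i=P\cap(1+\mathfrak m^i)$.

* $Q$ odd, $i$ odd, $3\le i\le\nu-1$: $h=1+bz^i$ gives $h/h^*\equiv1+2bz^i\pmod{\mathfrak m^{i+1}}$, so $|P_i/P_{i+1}|\ge Q$. There are $\lfloor\nu/2\rfloor-1$ such $i$.
* $Q$ even, $i$ odd, $i\ge3$, $i+1\le\nu-1$: for $h=1+bz^i$ we have $h-h^*=bz^i(1-(1+z)^{-i})\equiv bz^{i+1}\pmod{\mathfrak m^{i+2}}$, so $h/h^*\equiv1+bz^{i+1}\pmod{\mathfrak m^{i+2}}$ and $|P_{i+1}/P_{i+2}|\ge Q$. For $\nu\ge3$ there are $\lfloor(\nu-1)/2\rfloor-1$ such $i$; for $\nu=2$ there are none, and that expression is $-1$.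

Thus $|P|\ge Q^{\lfloor\nu/2\rfloor-1}$ for $Q$ odd and $|P|\ge Q^{\lfloor(\nu-1)/2\rfloor-1}$ for $Q$ even. In all cases $|P|\ge Q^{(\nu-4)/2}$. Every $v=uw$ with $w\in P$ lies in $(1+\mathfrak m)\cap H$ and has $v-1\equiv z\not\equiv0\pmod{\mathfrak m^2}$, so $v\sim u$ by (2). Hence $\mu(u)\ge Q^{(\nu-4)/2}$, trivially also for $\nu=1$.

**Step 4: count the unipotents of given index.** Let $n_\nu$ be the number of unipotent $u\in H$ with $\nu(u)=\nu$, and $t=\lceil n/\nu\rceil$, so $\nu t\ge n$. All Jordan blocks of $z$ have size at most $\nu$, so $\dim\ker(u-1)\ge t$.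

*$GL_k$.* There are at most $\kappa_0Q^{t(k-t)}$ subspaces $U$ of dimension $t$. On a given $U$ exactly $Q^{t(k-t)}Q^{(k-t)(k-t-1)}$ unipotents are trivial (a block above the diagonal, and a unipotent of $GL_{k-t}(Q)$, counted by (S)). Since $2t(k-t)+(k-t)(k-t-1)=(k-t)(k+t-1)=k(k-1)-t(t-1)$,
$$n_\nu\le\kappa_0Q^{k(k-1)-t(t-1)}.$$

*Groups with a form.* Any $t$-dimensional subspace $U_0$ contains a totally singular (totally isotropic for $Sp$, $GU$) subspace of dimension at least $(t-2)/2$. To see this, let $S$ be maximal totally singular in $U_0$. The form induced on $(S^\perp\cap U_0)/S$ is anisotropic. So this quotient has dimension at most $2$: a quadratic form in $3$ variables over a finite field has a nontrivial zero, Hermitian anisotropic spaces have dimension at most $1$, and alternating ones have dimension $0$. And $S^\perp\cap U_0$ has codimension at most $\dim S$ in $U_0$, so $t\le2\dim S+2$. Hence $\ker(u-1)$ contains a totally singular $U$ of dimension $\tau=\max(0,\lceil(t-2)/2\rceil)$.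

The stabilizer in $H$ of such a $U$ is $P_U=R_U\rtimes(GL(U)\times H')$, with $H'$ the group of the same kind on $U^\perp/U$. With $V=(U\oplus U')\perp V'$, $U'$ totally singular and dual to $U$, the Levi factor acts on $U$, dually on $U'$, and on $V'\cong U^\perp/U$. In the orthogonal case $R_U$ and $GL(U)$ are connected as algebraic groups, so they lie in the identity component, and the part of $O(V')$ in the identity component is $SO(V')$. Write $|R_U|=Q^\rho$. As $P_U$ is a parabolic subgroup with Levi factor $GL(U)\times H'$ of the same rank,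
$$\dim H=\dim GL(U)+\dim H'+2\rho,\qquad|\Phi_H|=\epsilon\tau(\tau-1)+|\Phi_{H'}|+2\rho,$$
where $\epsilon=2$ for $GU$ (there $GL(U)=GL_\tau(Q^2)$ has dimension $2\tau^2$) and $\epsilon=1$ otherwise. By Witt's theorem the full isometry group is transitive on such $U$, so $H$ has at most two orbits. By (O) each orbit has size $|H|/|P_U|\le\kappa^3Q^{\dim H-\dim GL(U)-\dim H'-\rho}=\kappa^3Q^\rho$. A unipotent element of $H$ fixing $U$ pointwise lies in $P_U$ with trivial $GL(U)$-component and unipotent $H'$-component. So by (S) there are at most $Q^\rho Q^{|\Phi_{H'}|}$ of them. Hence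
$$n_\nu\le2\kappa^3Q^{2\rho+|\Phi_{H'}|}=2\kappa^3Q^{|\Phi_H|-\epsilon\tau(\tau-1)}.$$

**Step 5: add up.** By (1), $\theta\le Q^{-|\Phi_H|}\sum_\nu n_\nu\max_{\nu(u)=\nu}\mu(u)^{-1}$.

*$GL_k$.* Here $\mu^{-1}\le2Q^{-(\nu-1)}$, also for $\nu=1$, so $\theta\le2\kappa_0\sum_{\nu=1}^kQ^{-(\nu-1)-t(t-1)}$. Now $(\nu-1)+t(t-1)\ge\nu+t-2\ge2\sqrt{\nu t}-2\ge2\sqrt k-2$. The exponent is also at least $1$, since $\nu\ge2$ or $t=k\ge2$. This gives (a) for $GL$.

*Unitary.* The index $\nu=1$ contributes $Q^{-k(k-1)}$, and $k(k-1)\ge\max(1,2\sqrt k-5)$. For $\nu\ge2$ the contribution is at most $4\kappa^3Q^{-(\nu-1)-2\tau(\tau-1)}$. The exponent $(\nu-1)+2\tau(\tau-1)$ is at least $1$. It is also at least $(\nu-1)+2(\tau-1)\ge\nu+t-5\ge2\sqrt k-5$, using $\tau(\tau-1)\ge\tau-1$ and $\tau\ge(t-2)/2$. There are at most $k$ values of $\nu$. This gives (a) for $GU$.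

*Symplectic and orthogonal.* The contribution of $\nu$ is at most $2\kappa^3Q^{-e}$ with
$$e=\tfrac{\nu-4}2+\tau(\tau-1)\ge\tfrac{\nu-4}2+\tau-1\ge\tfrac{\nu+t}2-4\ge\sqrt n-4\ge\sqrt{2a}-4,$$
and there are at most $2a+1$ values of $\nu$. So $\theta\le c_0(2a+1)Q^{4-\sqrt{2a}}$. If $\sqrt{2a}\ge4$ this is at most $c_0(2a+1)2^{4-\sqrt{2a}}$, and also $\theta\le1$. Otherwise $\vartheta_a=1\ge\theta$. This gives (b).

Last claim of (a): as $Q\ge2$ and $\max(1,2\sqrt k-5)-1\ge0$, $\sum_{k\ge2}c_0kQ^{-\max(1,2\sqrt k-5)}\le Q^{-1}\sum_{k\ge2}c_0k\,2^{1-\max(1,2\sqrt k-5)}$, and the last series converges. $\square$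

## 9. Summing over stable root subsystems: the upper bound

### 9.1. Rank at most $8$

This step treats all types and all $F$ of small rank crudely. A connected reductive $C\supseteq T$ is determined by its set of roots, and $|\Phi|\le240$. So there are at most $2^{240}$ such $C$ for each $T$. Let $M_0$ be the largest order of a Weyl group of rank at most $8$. For $C\supsetneq T$ we have $W_C\le W$, so by Lemma 3 and $\theta\le1$,
$$\Sigma'\le2^{240}\min(1,M_0/q)\,N.$$

### 9.2. Rank at least $9$: an average over $\Gamma$

This step rewrites $\Sigma'$ as a combinatorial average. Now (C) applies; in particular $q\ge2$ is an integer. If $C=C_G(s)^\circ\supseteq T$, then $s\in Z(C)\subseteq T$. So after the transport in (T) the root system of $C$ is $\{\alpha\in\Phi:\alpha(s')=1\}$ for some $s'\in T_0$, and it is $\gamma$-stable because $C$ is $F$-stable. Let $\mathcal S$ be the set of all sets $\{\alpha\in\Phi:\chi(\alpha)=1\}$ with $\chi\in\mathrm{Hom}(\mathbb Z\Phi,\overline{\mathbb F}_p^{\,*})$. For $\gamma\Psi=\Psi$ let $\theta(\Psi,\gamma)$ denote $\theta$ of $\langle T_0,U_\alpha:\alpha\in\Psi\rangle$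 with Frobenius acting as $q\gamma$. The group $C\ne T$ is determined by $\Psi\ne\emptyset$, so (T) and $|G^F|\le\kappa q^{|\Phi|+r}$ from (O) give
$$\Sigma'\le\kappa N\cdot\frac1{|W|}\sum_{\gamma\in\Gamma}\frac{q^r}{|\det(q-\gamma)|}\sum_{\emptyset\ne\Psi\in\mathcal S,\ \gamma\Psi=\Psi}\theta(\Psi,\gamma).\tag{3}$$

### 9.3. Generating functions

This step prepares the series that will bound (3). Put
$$g_k(Q)=\frac1{k!}\sum_{\sigma\in S_k}\ \prod_{c\text{ cycle of }\sigma}(1-Q^{-|c|})^{-1}.$$
By the exponential formula,
$$\sum_kg_k(Q)x^k=\exp\sum_{c\ge1}\frac{x^c}{c(1-Q^{-c})}=\exp\sum_{j\ge0}\sum_{c\ge1}\frac{(xQ^{-j})^c}c=\prod_{j\ge0}(1-xQ^{-j})^{-1}.$$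
So by Euler's identity $g_k(Q)=\prod_{i=1}^k(1-Q^{-i})^{-1}\le\kappa_0$ for $Q\ge2$. With $\theta_1:=1$ put
$$\mathcal P(x)=\sum_{d,k\ge1}\frac1d\,g_k(q^d)\,\theta_k(q^d)\,x^{dk}=-\log(1-x)+K_0(x)+K_1(x),\qquad K_0(x)=\sum_d\frac{x^d}{d(q^d-1)},$$
where $K_1$ is the part with $k\ge2$. The $k=1$ part is $\sum_d\frac{x^d}{d(1-q^{-d})}$, which is $-\log(1-x)+K_0(x)$. $K_0,K_1$ have non-negative coefficients, and
$$K_0(1)\le\sum_d2q^{-d}\le\frac4q,\qquad K_1(1)\le\sum_d\frac{\kappa_0c_A}dq^{-d}\le\frac{2\kappa_0c_A}q,$$
the second by Lemma 4(a) with $Q=q^d$. We write $[x^n]$ for the coefficient of $x^n$, and use: if $M(x)$ has non-negative coefficients, then $[x^n]\frac{M(x)}{1-x}\le M(1)$, since the left side is a partial sum of coefficients of $M$.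

### 9.4. Type $A_{n-1}$

The subsystems $\Psi\in\mathcal S$ correspond to set partitions of $\{1,\dots,n\}$: extending $\chi$ to $\mathbb Z^n$, $e_i-e_j\in\Psi$ iff $\chi(e_i)=\chi(e_j)$ iff $i,j$ lie in one block. $\Psi$ is stable under $\gamma=\varepsilon w$ iff the partition is $w$-stable. An orbit of $w$ consisting of $d$ blocks of size $k$ corresponds to $d$ factors of type $A_{k-1}$ permuted cyclically, with $F^d$ acting on one of them as $q^d\psi$, $\psi\in\pm S_k$. So by Lemma 2, $\theta(\Psi,\gamma)\le\prod_{\text{orbits}}\theta_k(q^d)$. Also, on the sum-zero space,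
$$\frac{q^{n-1}}{|\det(q-\gamma)|}=\frac{q^{n-1}(q-\varepsilon)}{\prod_c(q^{|c|}-\varepsilon^{|c|})}\le\frac32\prod_c(1-q^{-|c|})^{-1}.$$

*Single orbits.* On a $dk$-element set there are
$$\frac{(dk)!}{k!^d\,d!}\,(d-1)!\,k!^d=\frac{(dk)!}d$$
pairs (partition into $d$ blocks of size $k$; permutation $w$ permuting the blocks in one cycle). For a block $J$ in such a pair, $w^d|_J$ is uniformly distributed in $\mathrm{Sym}(J)$, and the cycle lengths of $w$ are $d$ times those of $w^d|_J$. So the total of $\theta_k(q^d)\prod_c(1-q^{-|c|})^{-1}$ over these pairs is $(dk)!\,\frac1dg_k(q^d)\theta_k(q^d)$.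

*All configurations.* A pair ($w$, $w$-stable partition) splits uniquely into single orbits, and the weight is multiplicative. So by the exponential formula the sum of the bounding weights over all pairs, divided by $n!$, is $[x^n]e^{\mathcal P(x)}$. The all-singletons partition ($\Psi=\emptyset$) accounts for $[x^n]e^{K_0(x)}/(1-x)$. Removing it,
$$\Sigma'\le\tfrac32\kappa N\,[x^n]\frac{e^{K_0(x)}(e^{K_1(x)}-1)}{1-x}\le\tfrac32\kappa\,e^{4/q}\bigl(e^{2\kappa_0c_A/q}-1\bigr)N.$$
With $\theta_k$ replaced by $1$ and the cycle weights by $1$, $e^{\mathcal P}$ would become $\prod_k(1-x^k)^{-1}$, the series of $p(n)$. The saving in $\theta_k$ removes all but the factor $(1-x)^{-1}$.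

### 9.5. Types $B_n,C_n,D_n$

*Encoding $\Psi$.* Let $\Omega=\{\pm1,\dots,\pm n\}$ and $e_{-i}=-e_i$; $W(B_n)$ acts on $\Omega$. Since $\overline{\mathbb F}_p^{\,*}$ is divisible, $\chi$ extends from $\mathbb Z\Phi$ to $\mathbb Z^n$. Let $s_i=\chi(e_i)$, so $s_{-i}=s_i^{-1}$. Define a relation on $\Omega$ from $\Psi$. Set $i\equiv i$. For $i\ne\pm j$ set $i\equiv j$ iff $e_i-e_j\in\Psi$, i.e. iff $s_i=s_j$. Set $i\equiv-i$ iff $e_i\in\Psi$, or $2e_i\in\Psi$, or $e_i-e_j,\,e_i+e_j\in\Psi$ for some $j\ne\pm i$. The last alternative says $s_i=s_j=s_j^{-1}$, so that $s_i=\pm1$ and the block of $i$ for "$s_i=s_j$" has size at least $4$. Conversely, if $s_i=\pm1$ and this block contains some $j\ne\pm i$, the last alternative holds. Hence $\equiv$ is the equivalence relation obtained from "$s_i=s_j$" by splitting into singletons those two-element blocks $\{i,-i\}$ that carry no root. It is defined by $\Psi$ and compatible with signed permutations. Its blocks are: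

* at most two self-negative blocks (from the values $1$ and $-1$; only one value if $p=2$), of sizes $2a$, $2b$. Their roots form systems of type $B_a$ (value $1$) and $D_b$ (value $-1$) for $\Phi=B_n$, $C_a,C_b$ for $C_n$, and $D_a,D_b$ for $D_n$ (indices of $D$ being at least $2$ when positive);
* pairs $\{J,-J\}$ with $J\cap-J=\emptyset$, carrying $\{e_i-e_j:i\ne j\in J\}$ of type $A_{|J|-1}$.

Label the self-negative blocks $I_1,I_2$ (possibly empty), with $I_1$ the one containing some $i$ with $e_i\in\Psi$ in type $B$ (so that $I_2$ is the $D$-block), and arbitrarily otherwise. Then $\Psi$ is determined by $(I_1,I_2;\text{the pairs})$, and $\Psi=\emptyset$ iff $I_1=I_2=\emptyset$ and all blocks are singletons. If $\gamma\Psi=\Psi$, then $\gamma$ permutes the pairs, and it either stabilizes both $I_1,I_2$ or interchanges them ($a=b\ge1$). Summing over all such configurations, including ones that do not arise, only increases the bound.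

*Weights.* Let $\eta_0=1$ and $\eta_a=\min(\vartheta_a,\,2^aa!/q)$ for $a\ge1$. By Lemmas 2, 3 and 4, $\theta(\Psi,\gamma)\le\Theta\cdot\prod\theta_k(q^d)$. Here the product is over the $\gamma$-orbits of pairs: such an orbit has $d$ pairs with $|J|=k$, $\gamma^d$ maps $J$ to $\pm J$, and so $F^d$ acts as $q^d\psi$ with $\psi\in\pm S_k$. The factor $\Theta$ is as follows.

* If $I_1,I_2$ are stable, $\Theta=\eta_a\eta_b$. On each, $F$ acts as $q$ times a signed permutation, and the Weyl group has order at most $2^aa!$, respectively $2^bb!$.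
* If they are interchanged, $\Theta=\eta_a$. Then $F^2$ acts on one of them at level $q^2$, and $\min(\vartheta_a,2^aa!/q^2)\le\eta_a$.

A cycle of $|\gamma|$ (the underlying permutation in $S_n$) of sign $\pm$ contributes $q^{|c|}\mp1$ to $\det(q-\gamma)$, so $q^n/|\det(q-\gamma)|\le\prod_c(1-q^{-|c|})^{-1}$ over the cycles of $|\gamma|$. And $\Gamma$ is at least half of $W(B_n)$, so the average over $\Gamma$ of a non-negative function on $W(B_n)$ is at most twice its average over $W(B_n)$.

*Generating functions, normalized by $2^mm!$ on $m$ points* (a point being a pair $\{\pm i\}$):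

* A stable $I_1$ with $a$ points has cycle weight $g_a(q)$, since all of $W(B_a)$ occurs. Likewise $I_2$.
* Interchanged ordered $(I_1,I_2)$ on $2a$ points: there are $\binom{2a}a(2^aa!)^2=2^{2a}(2a)!$ choices. The permutation underlying $\gamma^2|_{I_1}$ is uniformly distributed, and the cycles of $|\gamma|$ have length twice those of that permutation. The weight is $g_a(q^2)$.
* An orbit of $d$ pairs with $|J|=k$: split $dk$ points into $d$ sets of $k$, choose a splitting $\{J,-J\}$ over each ($2^{k-1}$ ways), a cyclic order, and $d$ maps of a pair to the next ($2\,k!$ each). The count is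
$$\frac{(dk)!}{k!^d\,d!}\,2^{(k-1)d}\,(d-1)!\,(2\,k!)^d=\frac{2^{dk}(dk)!}d.$$
The permutation underlying $\gamma^d|_J$ is uniform, and the weight is $\frac1dg_k(q^d)$ as in type $A$.

All $g$'s are at most $\kappa_0$. Set
$$\mathcal Y(x)=\Bigl(1+\kappa_0\sum_{a\ge1}\eta_ax^a\Bigr)^2+\kappa_0\sum_{a\ge1}\eta_ax^{2a}.$$
Then the average over $W(B_n)$ of the total weight is at most $[x^n]e^{\mathcal P(x)}\mathcal Y(x)$. The series $e^{K_1}\mathcal Y-1$ has non-negative coefficients, since $K_1(0)=0$ and $\mathcal Y(0)=1$. Removing $\Psi=\emptyset$, which accounts for $[x^n]e^{K_0}/(1-x)$,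
$$\Sigma'\le2\kappa N\,[x^n]\frac{e^{K_0(x)}\bigl(e^{K_1(x)}\mathcal Y(x)-1\bigr)}{1-x}\le2\kappa\,e^{4/q}\bigl(e^{2\kappa_0c_A/q}\,\mathcal Y(1)-1\bigr)N.$$
Here $\sum_{a\ge1}\eta_a\le\sum_a\vartheta_a<\infty$. Each $\eta_a\to0$ as $q\to\infty$, so $\sum_{a\ge1}\eta_a\to0$ by dominated convergence. So $\mathcal Y(1)$ is bounded and tends to $1$.

### 9.6. Part 2 and the upper bound in part 1

Let $\delta(q)=2^{240}\min(1,M_0/q)$ for $1<q<2$, where rank at least $9$ does not occur. For $q\ge2$ let $\delta(q)$ be the maximum of this number and the two bounds for $\Sigma'/N$ from 9.4 and 9.5. Then $\delta$ is bounded, $\delta(q)\to0$, $\delta$ is independent of $G,F$, and $\Sigma'\le\delta(q)N$ always. With Lemma 1 this proves part 2, and the upper bound in part 1 with $E=1+\sup\delta$.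

## 10. Regular elements with large prime orders: the lower bound

**Two obstructions.** The natural plan is to pick in each $F$-stable maximal torus $T$ an element $x_T\in T^F$ with centralizer $T$. It meets two obstructions.

* For small $q$ some tori have no such element: the split torus of $SL_n$ over $\mathbb F_2$ has $T^F=1$.
* Even when $x_T,x_{T'}$ have centralizers $T\ne T'$, they may generate a nilpotent group. In $SL_2(q)$, $q$ odd, choose $a,b\in\mathbb F_q$ with $a^2+b^2=-1$ and put
$$i=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad j=\begin{pmatrix}a&b\\b&-a\end{pmatrix}.$$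
Then $i^2=j^2=-1$, $ij=-ji$, and both have distinct eigenvalues, yet $\langle i,j\rangle=Q_8$.

We deal with the first by using only a positive proportion of the tori. For the second, we use eigenvalues of prime order $\ell$ so large, compared with the dimension of the space they move, that all relevant $\ell$-groups are abelian.

By the Known result we need only treat $G$ of type $A_{n-1},B_n,C_n,D_n$ with $n\ge n_0$, where $n_0\ge10$ is an absolute constant fixed in Step 7. For the finitely many remaining ranks take the minimum of the $D_r$. Since the rank is at least $9$, (C) applies.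

**Step 1: reduce to concrete matrix groups.** Let $(H,F)$ be the standard group with $H^F=SL_n(q)$ or $SU_n(q)$ (type $A$), $Sp_{2n}(q)$ (type $C$, and type $B$ with $p=2$), $SO_{2n+1}(q)$ (type $B$, $p$ odd), $SO_{2n}^\pm(q)$ (type $D$), matching $G$ as in (C). Here $N(H^F)=q^{|\Phi|}=N(G^F)$.

*Claim: if $X\subseteq H^F$ is a non-nilpotent set (that is, non-$\infty$-nilpotent) of elements of odd order with $|X|\ge2$, then $\omega_\infty(G^F)\ge|X|$.* $F$ lifts to $G_{sc}$, and by (C) there is a homomorphism $f:G_{sc}^F\to H^F$. It is bijective except for $Spin\to SO$ with $p$ odd. In that case the kernel of $Spin\to SO$ is a central group $\{1,z\}$ with $F(z)=z$. For $h\in H^F$ and a preimage $g$ of $h$ in $Spin$, the map $h\mapsto g^{-1}F(g)\in\{1,z\}$ is a well-defined homomorphism with kernel $f(G_{sc}^F)$. So the image of $f$ is normal of index at most $2$ and contains all elements of odd order. Lift the elements of $X$ to $G_{sc}^F$; the lifts pairwise generate non-nilpotent groups. $G_{sc}^F\to G^F$ has central kernel, and a central extension of a nilpotent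 group is nilpotent. So the images in $G^F$ also pairwise generate non-nilpotent groups; in particular they are distinct. This proves the claim.

**Step 2: primes.** For $e\ge7$ fix a primitive prime divisor $\ell(e)$ of $q^e-1$ (Zsigmondy). So $\mathrm{ord}_{\ell(e)}(q)=e$, $\ell(e)\ge e+1$, $\ell(e)$ is odd, and distinct $e$ give distinct $\ell(e)$.

**Step 3: an element $x_T$ for each good torus.** Call $\gamma\in\Gamma$ *good* if the underlying permutation ($w$ if $\gamma=\varepsilon w$ in type $A$; $|\gamma|$ otherwise) has pairwise distinct cycle lengths, all at least $28$. For instance, an $n$-cycle is good for $n\ge28$. Let $T$ be an $F$-stable maximal torus of $H$ of good type. Identify $(T,F)$ with $(T_0,F_n)$, where $F_n^*e_i=\varepsilon q\,e_{w(i)}$ in type $A$ (on the diagonal torus of $GL_n$, to which $F_n$ extends), resp. $F_n^*e_i=q\,e_{\gamma(i)}$. Let $t_i=e_i(t)$ and $t_{-i}=t_i^{-1}$. Then $t\in T_0^{F_n}$ iff $t_i=t_{w(i)}^{\varepsilon q}$, resp. $t_i=t_{\gamma(i)}^q$, for all $i$. So for each cycle, of length $d$, we may choose one $t_i=\lambda$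 with $\lambda^{(\varepsilon q)^d}=\lambda$ (type $A$), resp. $\lambda^{q^d}=\lambda^{\pm1}$ where $\pm$ is the sign of the cycle, subject in type $A$ to $\prod t_i=1$. The eigenvalues on $V$ from this cycle are $\lambda^{(\varepsilon q)^j}$ ($0\le j<d$) in type $A$; $\lambda^{\pm q^j}$ ($0\le j<d$) for a positive cycle; and $\lambda^{q^j}$ ($0\le j<2d$) for a negative one. Choose $\lambda$ as follows.

* Type $A$, $\varepsilon=1$: order $\ell(d)$. Put $e(d)=d$.
* Type $A$, $\varepsilon=-1$: order $\ell(e(d))$, with $e(d)=2d,\ d,\ d/2$ for $d$ odd, $d\equiv0$, $d\equiv2\pmod4$ respectively. Then $\mathrm{ord}(-q)=d$ modulo this prime. If $d$ is odd, $-1=q^d$, so $-q=q^{d+1}$, and $\gcd(2d,d+1)=2$. If $4\mid d$, $-q=q^{1+d/2}$ and $\gcd(1+d/2,d)=1$. If $d\equiv2\pmod4$, $q$ has odd order $d/2$, so $-q$ has order $d$. The map $d\mapsto e(d)$ is injective (its values in the three cases are $\equiv2$, $\equiv0\pmod4$, and odd), and $d\le2e(d)$.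
* Types $B,C,D$, negative cycle: order $\ell(2d)$, which divides $q^d+1$.
* Types $B,C,D$, positive cycle: for $d$ odd, order $\ell(d)$; for $d$ even, $\lambda=\lambda_1\lambda_2$ with $\lambda_1,\lambda_2$ of orders $\ell(d),\ell(d/2)$.

All indices $e$ used are at least $14$, because $d\ge28$. In type $A$ the contribution of the cycle to $\prod t_i$ is $\lambda$ to the power $\frac{(\varepsilon q)^d-1}{\varepsilon q-1}$. This is $1$ since the order of $\lambda$ is a prime dividing $(\varepsilon q)^d-1$ but not $\varepsilon q-1$ (as $\mathrm{ord}(\varepsilon q)=d>1$). So the choice is allowed. Call the resulting element $x_T\in T^F$. It has odd order.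

**Step 4: $C_H(x_T)=T$.** First, all eigenvalues of $x_T$ on $V$ are distinct. Different cycles give eigenvalues of different orders. In type $A$ this holds because $d\mapsto e(d)$ is injective. In types $B,C,D$ the lengths are distinct, and a prime order $\ell(e)$ with $e$ odd occurs only for positive odd cycles, with $e$ even only for negative cycles, and composite orders only for positive even cycles. Within one cycle the claim is clear from $\mathrm{ord}(\varepsilon q)=d$, resp. $\mathrm{ord}(q)=2d$, except for positive cycles in types $B,C,D$.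

* For $d$ odd, the powers $\lambda^{q^j}$ are distinct, and $-1\notin\langle q\rangle$ modulo $\ell(d)$, since $q$ has odd order.
* For $d$ even, $\lambda^{q^i}=\lambda^{q^j}$ forces $i\equiv j\pmod d$ (look at $\lambda_1$). If $\lambda^{q^i}=\lambda^{-q^j}$, then $\lambda_1$ forces $i-j\equiv d/2\pmod d$. So $\lambda_2^{q^i}=\lambda_2^{q^j}$, and hence $\lambda_2=\lambda_2^{-1}$, a contradiction.

In $SO_{2n+1}$ the eigenvalue $1$ occurs once. Hence the eigenlines of $x_T$ are the weight lines of $T$, and elements of $C_H(x_T)$ are diagonal in a weight basis adapted to the form. So $C_H(x_T)=T$. (In $SO_{2n+1}$ the entry on the $1$-eigenvector squares to $1$ and equals the determinant, so it is $1$.)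

**Step 5: small-dimensional $\ell$-groups are abelian.**

**Lemma 5.** Let $\ell\nmid Q$ be a prime, $e'=\mathrm{ord}_\ell(Q)$, and let $P$ be an $\ell$-subgroup of $GL_m(\mathbb F_Q)$ with $m<e'\ell$. Then $P$ is abelian.

*Proof.* $\overline{\mathbb F}_p^{\,m}$ is a semisimple $P$-module. If $P$ is not abelian, it has an irreducible constituent $M$ on which $P$ acts non-abelianly. Then $\dim M>1$ divides $|P|$, so $\dim M\ge\ell$. The image of $P$ in $GL(M)$ is a nontrivial $\ell$-group, so it has a central element of order $\ell$, a scalar $\zeta\ne1$ by Schur's lemma. The Frobenius conjugates of $M$ are also constituents. On them the same element acts by the scalars $\zeta^{Q^j}$, distinct for $0\le j<e'$. So $m\ge e'\ell$, a contradiction. $\square$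

**Step 6: $X=\{x_T:T\text{ of good type}\}$ is non-nilpotent, and $T\mapsto x_T$ is injective.** Let $x=x_T$, $y=x_{T'}$ with $L=\langle x,y\rangle$ nilpotent. (This includes the case $x=y$, so injectivity also follows.) Then $L=\prod_\ell L_\ell$ with $L_\ell=\langle x_\ell,y_\ell\rangle$ generated by the $\ell$-parts. Let $\ell$ divide $|x||y|$; then $\ell=\ell(e)$ with $e=\mathrm{ord}_\ell(q)\ge14$. The dimension of $[V,x_\ell]$ is the number of eigenvalues of $x$ of order divisible by $\ell$:

* it is at most $e$ in $SL_n(q)$;
* it is at most $2e$ in $SU_n(q)$ (over $\mathbb F_{q^2}$), since $d\le2e(d)$;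
* it is at most $e+2e+4e=7e$ in the other cases, from the negative cycle of length $e/2$ and the positive cycles of lengths $e$ and $2e$.

The same holds for $y$. The space $V_1=[V,x_\ell]+[V,y_\ell]$ is $L_\ell$-invariant, $L_\ell$ is trivial on $V/V_1$, and $\ell\ne p$, so $L_\ell$ is faithful on $V_1$ by Maschke's theorem. In $SL,Sp,SO$: $\dim V_1\le14e<e\ell$, since $\ell\ge e+1\ge15$. In $SU$: $\dim V_1\le4e<\frac e2\ell\le\mathrm{ord}_\ell(q^2)\,\ell$. By Lemma 5, $L_\ell$ is abelian. Hence $L$ is abelian, so $y\in C_H(x)=T$ and $T\le C_H(y)=T'$, i.e. $T=T'$.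

**Step 7: count good tori.** If $\gamma$ is good, then $|T_\gamma^F|\le3q^r$. In type $A$, $\varepsilon=1$, it is at most $q^n/(q-1)\le2q^{n-1}$. Otherwise it is at most $q^r\prod(1+q^{-d})$ over *distinct* $d$, and $\prod_{d\ge1}(1+2^{-d})<3$. By (T) and (O) applied to $H$,
$$|X|\ge(3\kappa)^{-1}q^{|\Phi|}\rho_n,$$
where $\rho_n$ is the proportion of permutations in $S_n$ with distinct cycle lengths all at least $28$. (For $\gamma$ uniform in $\Gamma$ the underlying permutation is uniform in $S_n$, also for a coset of $W(D_n)$, because $W(D_n)\to S_n$ is onto.)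

**Lemma 6.** $\rho_n\ge1/100$ for all $n\ge n_1$, $n_1$ absolute.

*Proof.* Let $B=28$ and let $a_m$ be the proportion of $S_m$ with all cycles of length at least $B$ ($a_0=1$). Then
$$A(x):=\sum_ma_mx^m=\exp\sum_{d\ge B}\frac{x^d}d=(1-x)^{-1}\exp\Bigl(-\sum_{d<B}\frac{x^d}d\Bigr).$$
From $xA'=A\,x^B/(1-x)$, $ma_m=\sum_{i=0}^{m-B}a_i$ for $m\ge1$. So $a_m=0$ for $1\le m<B$, and by induction $ma_m\le1+\frac{m-B}B=\frac mB$ for $m\ge B$. Thus $a_m\le1/B$ for all $m\ge1$. In the last expression for $A$ the exponential is an entire function, and $a_m$ is a partial sum of its coefficients. So $a_m\to e^{-(1+\frac12+\cdots+\frac1{27})}\ge\frac1{27e}>\frac1{28e}$. The expected number of pairs of $d$-cycles, restricted to permutations with all cycles of length at least $B$, is $a_{n-2d}/(2d^2)$. Subtracting these,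
$$\rho_n\ge a_n-\sum_{B\le d\le n/2}\frac{a_{n-2d}}{2d^2}\ge a_n-\frac1{28}\cdot\frac1{54}-\frac2{n^2},$$
where $\sum_{d\ge28}\frac1{2d^2}\le\frac1{54}$ and the last term accounts for $n=2d$. For $n$ large this is at least $\frac1{28}\bigl(\frac1e-\frac1{54}\bigr)-\frac2{n^2}\ge\frac1{100}$. $\square$

Let $n_0:=\max(n_1,10)$. For $n\ge n_0$ we have $|X|\ge N/(300\kappa)$. If $|X|\ge2$, then $\omega_\infty(G^F)\ge|X|\ge N/(300\kappa)$ by the Claim in Step 1. If $|X|\le1$, then $N/(300\kappa)\le1\le\omega_\infty(G^F)$. Together with the Known result for the finitely many remaining ranks, this proves the lower bound in part 1, and with Section 9 the conjecture.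

## 11. Fixed rank and large $q$: $\omega_\infty(G^F)\ge N$

For part 3 we want one element for every torus. The example $Q_8$ in Section 10 suggests what to require: there the Weyl group has exponent $2$, and $i^2=-1$ is central. So we ask that $x_T$ stay regular after raising to the exponent of $W$. Let $m$ be the exponent of $W$.

**Step 1: for $q\ge q_0(r)$ every $F$-stable maximal torus $T$ contains $x_T\in T^F$ with $\alpha(x_T)^m\ne1$ for all $\alpha\in\Phi$.** As in (C), for any rank $F^*$ maps each root $\alpha$ of $T$ to $q_\alpha\rho(\alpha)$, with $q_\alpha$ a power of $p$ and $\rho$ a permutation of $\Phi$. If $x\in T^F$ and $\alpha(x)^m=1$, then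
$$(\rho(\alpha)(x)^m)^{q_\alpha}=\alpha(F(x))^m=\alpha(x)^m=1.$$
Since $q_\alpha$ is a power of $p$, this gives $\rho(\alpha)(x)^m=1$. Hence $\beta(x)^m=1$ for all $\beta$ in the $\rho$-orbit $O$ of $\alpha$. So $x\in K^F$, where $K=\bigcap_{\beta\in O}\ker(m\beta)$ is $F$-stable (the same computation without $F(x)=x$), diagonalizable, of dimension at most $r-1$. The eigenvalues of $F^*$ on $X(T)$ and $X(K^\circ)$ have absolute value $q$, so $|T^F|\ge(q-1)^r$ and $|K^F|\le|K/K^\circ|(q+1)^{r-1}$. The order $|K/K^\circ|$ is at most that of the torsion subgroup of $X(T)/\langle mO\rangle$. This is bounded by some $b_r$, because there are finitely many possibilities for $(\Phi,X(T),O)$ in rank $r$. So at most $|\Phi|b_r(q+1)^{r-1}$ elements of $T^F$ are excluded, and this is less than $(q-1)^r$ once $q\ge q_0(r)$.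

**Step 2: a nilpotent $p'$-group normalizes a maximal torus.**

**Lemma 7.** A finite nilpotent $p'$-group $L$ acting by algebraic automorphisms on a connected reductive group $M$ stabilizes a maximal torus of $M$. (Compare Springer–Steinberg, *Conjugacy classes*, II.5.16.)

*Proof.* Induct on $\dim M$. Replace $L$ by its image in $\mathrm{Aut}(M)$; if $L=1$ we are done. Otherwise take $1\ne h\in Z(L)$. Its order is prime to $p$, so it is a semisimple automorphism and stabilizes some maximal torus and Borel subgroup $T\le B$ of $M$ (Steinberg). The group $(M^h)^\circ$ is reductive (Digne–Michel, *Groupes réductifs non connexes*, Thm 1.8), has smaller dimension because $h\ne1$ and $M$ is connected, and is $L$-stable because $h$ is central. By induction $L$ stabilizes a maximal torus $S$ of $(M^h)^\circ$. It remains to pass from $S$ to a maximal torus of $M$.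

The cocharacter $2\rho^\vee$ (the sum of the positive coroots for $(T,B)$) is $h$-fixed, since $h$ permutes the positive coroots, and regular, since it pairs positively with every positive root. So its image lies in $(T^h)^\circ$ and $C_M((T^h)^\circ)=T$. A torus of $(M^h)^\circ$ containing $(T^h)^\circ$ centralizes it, so lies in $T\cap M^h=T^h$. Consequently $(T^h)^\circ$ is a maximal torus of $(M^h)^\circ$. By conjugacy of maximal tori in $(M^h)^\circ$, $C_M(S)$ is a maximal torus of $M$, and it is $L$-stable. $\square$

**Step 3: the set $\{x_T\}$ is non-nilpotent of size $N$.** Let $q\ge q_0(r)$, and let $T,T'$ be $F$-stable maximal tori with $L=\langle x_T,x_{T'}\rangle$ nilpotent (possibly $x_T=x_{T'}$). $L$ is nilpotent and generated by $p'$-elements, so it is a $p'$-group. By Lemma 7, applied to conjugation on $G$, it normalizes a maximal torus $S$ of $G$, and $L/(L\cap S)$ embeds in $N_G(S)/S\cong W$. So $x_T^m,x_{T'}^m\in S$. By Step 1 no root of $T$ is trivial on $x_T^m$, so $C_G(x_T^m)^\circ=T$, and it contains $S$. So $S=T$; likewise $S=T'$, and $T=T'$.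 Thus $T\mapsto x_T$ is injective and its image is a non-nilpotent set of size $N$, that is, $\omega_\infty(G^F)\ge N$. Combined with part 2,
$$1\le\frac{\omega_\infty(G^F)}N\le\frac{\omega_c(G^F)}N\le\frac{\omega_1(G^F)}N\le1+\delta(q)\qquad(q\ge q_0(r)),$$
which gives the convergence to $1$, uniformly in $c$, and completes the proof of Theorem 1. $\blacksquare$
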